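\title{Ideals generated by quadrics with large projective dimension}

\begin{abstract}
Let $I$ be an ideal of height $h$ generated by $n$ quadrics in a polynomial ring $S$ over a field. We show that the inequality $\operatorname{pd}(S/I)\le h(n-h+1)$ can fail. Over every field it fails for $n=h+1$ and every $h\ge 8$. Over an infinite field, for all $1\le h<n$ there is such an ideal with $\operatorname{pd}(S/I)\ge 2^{h/7-1}$. The examples have associated primes of large height, which we find by reading off the top-degree part of $S/I$ in one block of variables at a time.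
\end{abstract}

\section{Introduction}

Let $k$ be a field and let $S$ be a polynomial ring over $k$ in finitely many variables, each of degree $1$. A \emph{quadric} is a homogeneous polynomial of degree $2$. For a homogeneous ideal $I$ of $S$, the \emph{projective dimension} $\operatorname{pd}(S/I)$ is the length of a shortest free resolution of $S/I$ over $S$, and the \emph{height} $\operatorname{ht}I$ is the least height of a prime containing $I$; in a polynomial ring, $\operatorname{ht}I=\dim S-\dim S/I$. Hilbert's syzygy theorem bounds $\operatorname{pd}(S/I)$ by the number of variables. For ideals generated by quadrics one may ask for a bound that ignores the number of variables. For example, it is known that $\operatorname{pd}(S/I)\le 6$ if $I$ is generated by four quadrics. The following question is taken from \cite{ElKhoury}.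

\begin{quote}
Let $I$ be generated by $n$ quadrics and let $h=\operatorname{ht}I$. Is it true that $\operatorname{pd}(S/I)\le h(n-h+1)$?
\end{quote}

The simplest cases support the formula. By Krull's height theorem $h\le n$. If $h=n$, the generators form a regular sequence, the Koszul complex resolves $S/I$, and $\operatorname{pd}(S/I)=n=h(n-h+1)$. If $h=1$, then $I$ lies in a principal prime $(f)$ with $f$ homogeneous of degree $1$ or $2$. In degree $2$ we have $I=(f)$ and $\operatorname{pd}(S/I)=1$. In degree $1$ we have $I=fJ\cong J$ with $J$ generated by at most $n$ linear forms, so $\operatorname{pd}(S/I)=\operatorname{pd}(S/J)\le n=h(n-h+1)$. For $n=4$ the formula takes the values $4,6,6,4$ at $h=1,2,3,4$, and the largest is the known bound $6$. Finally, no smaller bound is possible: Example~\ref{ex:sharp} gives, for all $1\le h\le n$, an ideal with $\operatorname{pd}(S/I)=h(n-h+1)$.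

Nevertheless the answer is negative, already when $n=h+1$ and the proposed bound is $2h$.

\begin{theorem}\label{thm:linear}
Let $k$ be any field and $h\ge 8$. There is an ideal $I$ generated by $n=h+1$ linearly independent quadrics with $\operatorname{ht}I=h$ and
\[
\operatorname{pd}(S/I)\ \ge\ 3h-7\ >\ 2h=h(n-h+1).
\]
If $\operatorname{char}k\ne 2$, there is also an example with $h=7$, $n=8$ and $\operatorname{pd}(S/I)\ge 16>14$.
\end{theorem}

For $h=8$ this is an ideal of nine quadrics with $\operatorname{pd}(S/I)\ge 17>16$. Over an infinite field the failure is exponential.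

\begin{theorem}\label{thm:exp}
Let $k$ be an infinite field and $1\le h<n$. There is an ideal $I$ generated by $n$ linearly independent quadrics with $\operatorname{ht}I=h$ and $\operatorname{pd}(S/I)\ge 2^{h/7-1}$.
\end{theorem}

\begin{corollary}\label{cor:poly}
Let $k$ be infinite. For each fixed value of $n-h\ge 1$, the inequality $\operatorname{pd}(S/I)\le h(n-h+1)$ fails for all large $h$. Already for $h=n-1$, no polynomial in $n$ bounds $\operatorname{pd}(S/I)$ for ideals generated by $n$ quadrics.
\end{corollary}

\begin{proof}
The function $2^{h/7-1}$ eventually exceeds every polynomial in $h$.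
\end{proof}

Both proofs exhibit an associated prime of large height and use two tools: the strand lemma (Section~\ref{sec:strand}), which finds associated primes, and gates (Section~\ref{sec:gates}), which let quadrics play the role of cubics and quartics. One use of the strand lemma with two gates proves Theorem~\ref{thm:linear} (Section~\ref{sec:linear}). Theorem~\ref{thm:exp} iterates the lemma: $14$ further quadrics multiply the number of variables in the associated prime by about $4$ (Sections~\ref{sec:round} and~\ref{sec:ideal}), while the height grows by exactly $14$ (Section~\ref{sec:height}).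

\section{Associated primes from the top degree}\label{sec:strand}

A prime $P$ of a ring $R$ is \emph{associated} to a module $M$ if $P$ is the annihilator of an element of $M$. The minimal primes over an ideal $I$ of a Noetherian ring $R$ are associated to $R/I$.

\begin{lemma}\label{lem:ass}
Let $R$ be a polynomial ring over a field, $I$ an ideal, and $P$ a prime associated to $R/I$. Then $\operatorname{pd}_R(R/I)\ge\operatorname{ht}P$. In particular $\operatorname{pd}_R(R/I)\ge\operatorname{ht}I$ for every proper ideal $I$.
\end{lemma}

\begin{proof}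
The ring $R_P$ is regular local of dimension $\operatorname{ht}P$, and $R_P/I_P$ has depth $0$ because the maximal ideal of $R_P$ is associated to it. The Auslander--Buchsbaum formula $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}R_P$ gives $\operatorname{pd}_{R_P}(R_P/I_P)=\operatorname{ht}P$. Localizing a projective resolution gives a projective resolution, so projective dimension does not increase under localization.
\end{proof}

A \emph{socle element} of a quotient of a polynomial ring is a nonzero element annihilated by all the variables. Its annihilator is proper and contains the maximal ideal generated by the variables, so it equals that ideal, which is therefore associated. We want few generators, a height close to their number, and a socle element in a ring with many variables. The smallest instance shows the mechanism.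

\begin{example}\label{ex:small}
Let $S=k[u_1,u_2,a_1,a_2]$, $E=a_1u_1+a_2u_2$ and $I=(u_1^2,u_2^2,E)$, so $n=3$, and $h=2$ because $\sqrt I=(u_1,u_2)$. Grade by the degree in $u_1,u_2$ alone. The ring $S/(u_1^2,u_2^2)$ is free over $k[a_1,a_2]$ with basis $1,u_1,u_2,\sigma=u_1u_2$. The multiples of $E$ in degree $2$ are spanned by $u_1E=a_2\sigma$ and $u_2E=a_1\sigma$. So the degree $2$ part of $S/I$ is $k[a_1,a_2]/(a_1,a_2)=k$, generated by $\sigma$. Thus $\sigma$ is a socle element, and $\operatorname{pd}(S/I)=4=h(n-h+1)$. The single generator $E$ has put two variables into the annihilator of $\sigma$.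
\end{example}

The computation needs only that the algebra in the variables $u$ is one-dimensional in its top degree.

\begin{lemma}[Strand lemma]\label{lem:strand}
Let $K$ be a field, $v$ a finite set of variables, and $G=K[v]/\mathfrak g$ with $\mathfrak g$ homogeneous. Suppose that $G_a=K\sigma\ne0$ and $G_i=0$ for $i>a$. Let $A$ be a polynomial ring over $K$ in other variables, let $E_1,\dots,E_p\in A[v]$ with $E_i$ homogeneous of degree $d_i\ge 0$ in $v$, and let $B=A[v]/(\mathfrak g,E_1,\dots,E_p)$. For $\theta\in G_{a-d_i}$ define $\langle\theta,E_i\rangle\in A$ by $\theta E_i=\langle\theta,E_i\rangle\,\sigma$ in $G\otimes_KA$. Let $J\subseteq A$ be generated by the $\langle\theta,E_i\rangle$, for all $i$ and for $\theta$ in a basis of $G_{a-d_i}$. Then: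
\begin{enumerate}
\item[(a)] the annihilator in $A[v]$ of the class of $\sigma$ in $B$ is $(v)+JA[v]$;
\item[(b)] if $A/J$ has a socle element, then so does $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Grade by the degree in $v$. We have $B=(G\otimes_KA)/(E_1,\dots,E_p)$, and $G\otimes_KA$ has degree $a$ part $A\sigma\cong A$ and vanishes in higher degrees. Since the $E_i$ are homogeneous, the degree $a$ part of the ideal they generate is $\sum_i(G_{a-d_i}\otimes_KA)E_i=J\sigma$. Hence $f\mapsto f\sigma$ induces an isomorphism of $A$-modules $A/J\to B_a$, and $B_a$ is annihilated by $v$ because $B_{a+1}=0$. For (a), write $g\in A[v]$ as $g_0+g'$ with $g_0\in A$ and $g'\in(v)$; then $g\sigma=g_0\sigma$, which vanishes in $B$ exactly when $g_0\in J$. For (b), the image in $B_a$ of a socle element of $A/J$ is nonzero and is annihilated by the variables of $A$ and by $v$.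
\end{proof}

We call $J$ the \emph{output}. A generator $E_i$ that does not involve $v$ has $d_i=0$ and $\langle\sigma,E_i\rangle=E_i$, so it passes into the output unchanged.

The basic input is the \emph{square algebra} $G=K[v_1,\dots,v_N]/(v_1^2,\dots,v_N^2)$. The squarefree monomials form a basis, $a=N$ and $\sigma=v_1\cdots v_N$. The elements $\sigma/\mu$, with $\mu$ squarefree of degree $d$, form a basis of $G_{N-d}$. A monomial $\mu'\ne\mu$ of degree $d$ is either divisible by a square or contains a variable that divides $\sigma/\mu$, so $(\sigma/\mu)\mu'=0$, while $(\sigma/\mu)\mu=\sigma$. Therefore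
\begin{equation}\label{eq:square}
\begin{gathered}
\text{over a square algebra, $J$ is generated by the coefficients in $A$}\\
\text{of the squarefree monomials in $v$ that occur in the $E_i$.}
\end{gathered}
\end{equation}

\begin{example}\label{ex:sharp}
Let $1\le h\le n$. In the variables $u_i$ and $a_{il}$ $(1\le i\le h,\ 1\le l\le n-h)$, let $I$ be generated by the $n$ quadrics $u_i^2$ and $\sum_ia_{il}u_i$. Then $\sqrt I=(u)$ has height $h$. By \eqref{eq:square} the output is $J=(a_{il})$, so $\sigma$ is a socle element, and $\operatorname{pd}(S/I)$ equals the number of variables, $h+h(n-h)=h(n-h+1)$.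
\end{example}

\section{Gates}\label{sec:gates}

In Example~\ref{ex:sharp} each generator $\sum_ia_{il}u_i$ contributes $h$ coefficients, and a quadric that is linear in $u$ cannot contribute more. A generator that is quadratic in $u$ has room for $\binom h2$ coefficients, but if these are to be nonconstant it has degree at least $3$. To simulate such a generator by quadrics, take a quadric $q$, two new variables $e,t$, and the quadric $et-q$, which we call a \emph{gate}. Once $e$ is inverted, the variable $t$ acts as $q/e$. Then the quadric $ut$ acts as the cubic $uq$, and a product $tt'$ of two gate variables acts as the quartic $qq'$, up to units.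

\begin{lemma}\label{lem:gate}
Let $x$ be a finite set of variables, $q_1,\dots,q_s\in k[x]$ quadrics, and $S=k[x,e_1,t_1,\dots,e_s,t_s]$. Let $g_1,\dots,g_p\in k[x,t]$ and
\[
I=(e_1t_1-q_1,\dots,e_st_s-q_s,\ g_1,\dots,g_p).
\]
Put $K=k(e_1,\dots,e_s)$, let $\varphi\colon K[x,t]\to K[x]$ be the $K[x]$-algebra map with $\varphi(t_i)=q_i/e_i$, and let $\mathfrak a=(\varphi(g_1),\dots,\varphi(g_p))$. If $P$ is a prime associated to $K[x]/\mathfrak a$, then $\operatorname{pd}(S/I)\ge\operatorname{ht}P+s$.
\end{lemma}

\begin{proof}
The localization of $S$ at the nonzero elements of $k[e]$ is $S'=K[x,t]$. In $S'$ the gates generate $(t_i-q_i/e_i)=\ker\varphi$, so $\varphi$ induces an isomorphism $S'/IS'\cong K[x]/\mathfrak a$. An element with annihilator $P$ in $K[x]$ has annihilator $\varphi^{-1}(P)$ in $S'$. Since $S'/\varphi^{-1}(P)\cong K[x]/P$ and $S'$ has $s$ more variables than $K[x]$, the prime $\varphi^{-1}(P)$ has height $\operatorname{ht}P+s$. By Lemma~\ref{lem:ass}, $\operatorname{pd}_S(S/I)\ge\operatorname{pd}_{S'}(S'/IS')\ge\operatorname{ht}P+s$.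
\end{proof}

A gate costs one generator. In our examples it also raises the height by one, so it does not change $n-h$.

\section{Two gates beat the bound}\label{sec:linear}

Start from $u_1^2,\dots,u_r^2$ and aim at $n=h+1$. With one gate $e_1t_1-\sum_{i\ge2}a_iu_i$ and the generator $t_1u_1$, the height is $h=r+1$, the simulated cubic has $r-1$ coefficients, and the tools give $\operatorname{pd}\ge r+(r-1)+1=2h-2$, just short of $2h$. A second gate raises $2h$ by $2$ and the lower bound by $r-1$.

\begin{proof}[Proof of Theorem~\ref{thm:linear} for $h\ge8$]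
Put $r=h-2$. In the variables $u_1,\dots,u_r$, $a_2,\dots,a_r$, $b_3,\dots,b_r$, $e_1,t_1,e_2,t_2$ let
\[
I=\Big(u_1^2,\dots,u_r^2,\ \ e_1t_1-\sum_{i=2}^ra_iu_i,\ \ e_2t_2-\sum_{i=3}^rb_iu_i,\ \ t_1u_1+t_2u_2\Big).
\]
There are $r+3=h+1$ generators. They are linearly independent, because each contains a monomial ($u_i^2$, $e_1t_1$, $e_2t_2$ or $t_1u_1$) that occurs in no other.

Since $u_i\in\sqrt I$, the ideals $I$ and $I+(u)=(u_1,\dots,u_r,e_1t_1,e_2t_2)$ have the same radical. The minimal primes of the latter are generated by the $u_i$, one of $e_1,t_1$ and one of $e_2,t_2$. Hence $\operatorname{ht}I=r+2=h$.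

In the notation of Lemma~\ref{lem:gate}, $K=k(e_1,e_2)$ and $\mathfrak a=(u_1^2,\dots,u_r^2,E)\subseteq K[u,a,b]$ with
\[
E=\sum_{i=2}^r\frac{a_i}{e_1}\,u_1u_i+\sum_{i=3}^r\frac{b_i}{e_2}\,u_2u_i .
\]
The monomials $u_1u_i$ $(i\ge2)$ and $u_2u_i$ $(i\ge3)$ are squarefree and distinct, so by \eqref{eq:square} the output of the strand lemma with $v=u$ is $J=(a,b)$. By Lemma~\ref{lem:strand}(a) the prime $P=(u,a,b)$, of height $r+(r-1)+(r-2)$, is associated to $K[u,a,b]/\mathfrak a$. Lemma~\ref{lem:gate} gives $\operatorname{pd}(S/I)\ge(3r-3)+2=3h-7$, and $3h-7>2h$ exactly when $h\ge8$.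
\end{proof}

For $h=7$ this ideal gives $3h-7=14=2h$, so one must gain more coefficients. Replace $u_1,u_2$ by independent linear forms $\ell_1,\ell_2$ in $u$ and let both sums run over all $i$. The coefficients of the simulated cubic are then linear forms in $2r$ variables, and their rank is the rank of the map $G_1\oplus G_1\to G_2$, $(p,s)\mapsto p\ell_1+s\ell_2$, on the square algebra $G$. The kernel always contains $(\ell_2,-\ell_1)$. For $\ell_1=u_1$, $\ell_2=u_2$ it also contains $(\ell_1,0)$ and $(0,\ell_2)$, which accounts for the rank $2r-3$ above. In characteristic $2$ every linear form has square zero in $G$, so these two vectors stay in the kernel for every choice of $\ell_1,\ell_2$. In other characteristics they can be removed.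

\begin{proof}[Proof of Theorem~\ref{thm:linear} for $h=7$, $\operatorname{char}k\ne2$]
Let $\ell_1=u_1+u_3+u_4+u_5$, $\ell_2=u_2+u_3+u_4$ and
\[
I=\Big(u_1^2,\dots,u_5^2,\ \ e_1t_1-\sum_{i=1}^5a_iu_i,\ \ e_2t_2-\sum_{i=1}^5b_iu_i,\ \ t_1\ell_1+t_2\ell_2\Big).
\]
The same monomials show that the $8$ generators are independent, and again $I+(u)=(u,e_1t_1,e_2t_2)$, so $\operatorname{ht}I=7$. Put $p_i=a_i/e_1$ and $s_i=b_i/e_2$, so that $K[a,b]=K[p,s]$. Now $E=(\sum_ip_iu_i)\ell_1+(\sum_is_iu_i)\ell_2$, and $J$ is generated by the coefficients $c_{il}$ of $u_iu_l$ $(i<l)$ in $E$: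
\[
\begin{aligned}
&c_{12}=p_2+s_1,\quad c_{13}=p_1+p_3+s_1,\quad c_{14}=p_1+p_4+s_1,\quad c_{15}=p_1+p_5,\\
&c_{23}=p_2+s_2+s_3,\quad c_{24}=p_2+s_2+s_4,\quad c_{25}=p_2+s_5,\\
&c_{34}=p_3+p_4+s_3+s_4,\quad c_{35}=p_3+p_5+s_5,\quad c_{45}=p_4+p_5+s_5.
\end{aligned}
\]
The first seven forms can be solved in turn for $s_1,p_3,p_4,p_5,s_3,s_4,s_5$, so they are independent, and modulo them
\[
s_1\equiv s_5\equiv-p_2,\qquad p_3\equiv p_4\equiv p_2-p_1,\qquad p_5\equiv-p_1,\qquad s_3\equiv s_4\equiv-p_2-s_2 .
\]
In the remaining variables $p_1,p_2,s_2$ we get $c_{34}\equiv-2p_1-2s_2$ and $c_{35}\equiv c_{45}\equiv-2p_1$. As $2\ne0$ in $k$, the ten forms have rank $7+2=9$. The annihilator of $\sigma$ is $(u)+J$, generated by $5+9$ independent linear forms, hence a prime of height $14$. Lemma~\ref{lem:gate} gives $\operatorname{pd}(S/I)\ge14+2=16$.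
\end{proof}

\section{From $N$ squares to $4N$ squares}\label{sec:round}

So far the output $J$ was generated by linear forms, and the process stopped after one step. For exponential growth the output must again be an input of the strand lemma, in more variables, and the number of generators spent on each step must not depend on the number of variables.

Over the square algebra in $w_1,\dots,w_N$, the cubic $\sum w_\lambda x_\lambda^2$ outputs the squares $x_\lambda^2$, but writing it as the quadric $\sum w_\lambda t_\lambda$ takes $N$ gates. With a bounded number of gates the natural generators are products of two quadrics, such as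
\[
F^2=\sum_\lambda x_\lambda^2\,w_\lambda'^{\,2}+2\sum_{\lambda<\mu}x_\lambda x_\mu\,w'_\lambda w'_\mu,\qquad F=\sum_\lambda x_\lambda w'_\lambda .
\]
Over a square algebra in $x$ only the second sum survives. To output the squares $w_\lambda'^{\,2}$ we need an algebra in $x$ in which the products $x_\lambda x_\mu$ vanish and the squares $x_\lambda^2$ do not. Such products are what a square algebra outputs. So we alternate between two algebras, the square algebra and, for a finite set $\Lambda$ with $N\ge2$ elements, the \emph{cube algebra}
\[
C=K[x_\lambda:\lambda\in\Lambda]\big/\big(x_\lambda x_\mu,\ x_\lambda^3-x_\mu^3\ :\ \lambda\ne\mu\big).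
\]
The cubic relations make the top degree exist and be one-dimensional. Indeed, $C_1$ has basis $\{x_\lambda\}$, and $C_3$ is spanned by $\sigma=x_\lambda^3$, which is the same for all $\lambda$. The linear functional on cubic forms that is $1$ on pure cubes and $0$ on all other monomials vanishes on the degree $3$ part of the defining ideal, so $\sigma\ne0$. Finally $x_\lambda^4=x_\lambda x_\mu^3=0$ for $\mu\ne\lambda$, so $C_i=0$ for $i\ge4$.

For $N=2$ the passage from squares to cubes reads as follows. Modulo $w_1^2,w_2^2$,
\[
(w_1x_1+w_2x_2)(\alpha_1w_1x_1+\alpha_2w_2x_2)\equiv(\alpha_1+\alpha_2)\,w_1w_2\,x_1x_2 ,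
\]
which outputs $x_1x_2$ if $\alpha_1+\alpha_2\ne0$. The quartic $(w_1-w_2)(x_1-x_2)\cdot(x_1+x_2)^2$ outputs $(x_1-x_2)(x_1+x_2)^2$, which is $x_1^3-x_2^3$ modulo $x_1x_2$. Two quartics, each a product of two quadrics, have produced $C$, and two quartics suffice for every $N$.

Let $\Lambda$ be as above, with variables $w_\lambda$, $x_\lambda$ and $w'_{(m,\lambda)}$ for $\lambda\in\Lambda$ and $1\le m\le4$. Fix scalars $\alpha_\lambda$ with $\alpha_\lambda+\alpha_\mu\ne0$ for $\lambda\ne\mu$, and a permutation $\tau$ of $\Lambda$ that is a single cycle of length $N$. With all sums over $\lambda\in\Lambda$, put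
\[
\begin{gathered}
P=\sum w_\lambda x_\lambda,\qquad P'=\sum\alpha_\lambda w_\lambda x_\lambda,\qquad Y=\sum w_\lambda(x_\lambda-x_{\tau\lambda}),\\
L=\sum x_\lambda,\qquad F_m=\sum x_\lambda w'_{(m,\lambda)} .
\end{gathered}
\]

\begin{lemma}[One round]\label{lem:round}
Let $A$ be a polynomial ring over $K$ in the $w'_{(m,\lambda)}$ and possibly further variables, and let $H\subseteq A$ be a finite set. If $A/(w_{(m,\lambda)}'^{\,2},H)$ has a socle element, then so does
\[
B=A[w,x]\big/\big(w_\lambda^2,\ PP',\ YL^2,\ F_1^2,\dots,F_4^2,\ H\big).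
\]
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:strand}(b) twice. First take $v=w$, the square algebra in $w$, and the coefficient ring $A[x]$. The generators $F_m^2$ and $H$ do not involve $w$ and pass through. The quartic $PP'$ has degree $2$ in $w$, and the coefficient of $w_\lambda w_\mu$ $(\lambda\ne\mu)$ is $(\alpha_\lambda+\alpha_\mu)x_\lambda x_\mu$. The quartic $YL^2$ has degree $1$ in $w$, and the coefficient of $w_\lambda$ is $(x_\lambda-x_{\tau\lambda})L^2$. Modulo the products $x_\lambda x_\mu$ we have $L^2\equiv\sum x_\mu^2$ and $x_\lambda L^2\equiv x_\lambda^3$, so this coefficient is congruent to $x_\lambda^3-x_{\tau\lambda}^3$. Since $\tau$ is a single cycle, every $\mu$ equals $\tau^i\lambda$ for some $i$, and $x_\lambda^3-x_\mu^3$ is a telescoping sum of such differences. By \eqref{eq:square}, the quotient of $A[x]$ by the output is $B'=(C\otimes_KA)/(F_1^2,\dots,F_4^2,H)$.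

Next take $v=x$, the cube algebra, and the coefficient ring $A$. In $C\otimes_KA$ we have $F_m^2=\sum_\mu x_\mu^2\,w_{(m,\mu)}'^{\,2}$, of degree $2$ in $x$, and multiplying by the basis element $x_\lambda$ of $C_1$ gives $w_{(m,\lambda)}'^{\,2}\,\sigma$. So the output is $(w_{(m,\lambda)}'^{\,2},H)$. A socle element of $A/(w_{(m,\lambda)}'^{\,2},H)$ gives one of $B'$, and this gives one of $B$.
\end{proof}

A round uses eight gates, for $P,P',Y,L^2,F_1,\dots,F_4$, and six products of gate variables: $14$ quadrics, whatever $N$ is. It replaces $N$ squares by $4N$ squares, and $4^{1/14}=2^{1/7}$ is the base in Theorem~\ref{thm:exp}.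

\begin{remark}
If $\operatorname{char}K\ne2$, the coefficient of $w_\lambda w_\mu$ in $P^2$ is $2x_\lambda x_\mu$, so $P^2$ would already output the products. The form $P'$ is there for characteristic $2$, where $\alpha_\lambda+\alpha_\mu\ne0$ forces $N$ distinct scalars. The choice of these scalars is the only place where the proof of Theorem~\ref{thm:exp} uses that $k$ is infinite.
\end{remark}

\section{The ideal and its projective dimension}\label{sec:ideal}

The rounds need an initial set of squares $w_\lambda^2$. Taking them as generators of $I$ would lose height. Let $t_P,t_{P'},t_Y,t_{L^2}$ be the gate variables of the first round. The gates of $P,P',Y$ and the products $t_Pt_{P'}$, $t_Yt_{L^2}$ all lie in $(w,t_P,t_{P'},t_Y)$. Replacing the squares by the variables $w_\lambda$ and these five generators by $t_P,t_{P'},t_Y$ puts $I$ inside an ideal with $n-2$ generators, so $h\le n-2$. To reach $h=n-1$ we produce the initial squares as an output, from the cubic $\sum u_\lambda w_\lambda^2$. This takes one gate per variable, but only once, and for only $11$ variables; the number $11$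 leaves room for the choices in Section~\ref{sec:height}.

Let $k$ be infinite and fix integers $j,\rho,s\ge0$. Here $j$ is the number of rounds, and $\rho$ and $s$ will adjust $h$ and $n-h$. Let $\Lambda_0=\{1,\dots,11\}$ and $\Lambda_c=\{1,2,3,4\}\times\Lambda_{c-1}$, so that $N_c=|\Lambda_c|=11\cdot4^c$.

\emph{Main variables.} These are $u_\lambda$ and $w_{0,\lambda}$ $(\lambda\in\Lambda_0)$; for each round $c=1,\dots,j$, the variables $x_{c,\lambda}$ $(\lambda\in\Lambda_{c-1})$ and $w_{c,\lambda}$ $(\lambda\in\Lambda_c)$; and $v_1,\dots,v_\rho$, $y_1,\dots,y_s$. We write $w_c$ and $x_c$ for the blocks.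

\emph{Data.} For each round $c$ choose pairwise distinct scalars $\alpha_{c,\lambda}\in k$ $(\lambda\in\Lambda_{c-1})$ with $\alpha_{c,\lambda}+\alpha_{c,\mu}\ne0$ for $\lambda\ne\mu$; chosen one at a time, each has to avoid finitely many values. Let $\tau_c$ be a cycle of length $N_{c-1}$ on $\Lambda_{c-1}$. Let $P_c,P'_c,Y_c,L_c,F_{c,m}$ be the forms of Section~\ref{sec:round} for $\Lambda=\Lambda_{c-1}$, $w=w_{c-1}$, $x=x_c$, $w'=w_c$, $\alpha_\lambda=\alpha_{c,\lambda}$ and $\tau=\tau_c$.

\emph{Gates.} Let $Q$ be the set of the $11+8j$ quadrics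
\[
w_{0,\lambda}^2\ (\lambda\in\Lambda_0),\qquad P_c,\ P'_c,\ Y_c,\ L_c^2,\ F_{c,1},\dots,F_{c,4}\ \ (1\le c\le j).
\]
For each $q\in Q$ take two new variables $e[q]$ and $t[q]$. Let $S$ be the polynomial ring over $k$ in the main variables and the gate variables, and let $I$ be generated by
\begin{itemize}
\item[(G)] $e[q]\,t[q]-q$ for $q\in Q$ \quad($11+8j$ quadrics);
\item[(E0)] $u_\lambda^2$ and $v_i^2$ \quad($11+\rho$ quadrics);
\item[(E1)] $\sum_{\lambda\in\Lambda_0}u_\lambda\,t[w_{0,\lambda}^2]$ and $u_1y_1,\dots,u_1y_s$ \quad($1+s$ quadrics);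
\item[(E2)] $t[P_c]\,t[P'_c]$ and $t[Y_c]\,t[L_c^2]$ \quad($2j$ quadrics);
\item[(E3)] $t[F_{c,m}]^2$ \quad($4j$ quadrics).
\end{itemize}
These are $23+14j+\rho+s$ quadrics. They are linearly independent: the monomial $e[q]t[q]$ occurs only in the gate of $q$, and no two of the generators (E0)--(E3) share a monomial.

\begin{proposition}\label{prop:pd}
For every choice of the cycles $\tau_c$,
\[
\operatorname{pd}(S/I)\ \ge\ 33+8j+\tfrac{55}{3}(4^j-1)+\rho+s\ >\ \tfrac{55}{3}\,4^j .
\]
\end{proposition}

\begin{proof}
Let $K=k(e[q]:q\in Q)$ and let $T$ be the polynomial ring over $K$ in the main variables. After units of $K$ are removed from (E2) and (E3), the ideal $\mathfrak a\subseteq T$ of Lemma~\ref{lem:gate} is generated by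
\[
u_\lambda^2,\quad v_i^2,\quad \sum_{\lambda\in\Lambda_0}e[w_{0,\lambda}^2]^{-1}\,u_\lambda w_{0,\lambda}^2,\quad u_1y_i,\quad\text{and}\quad H_1,\dots,H_j,
\]
where $H_c=\{P_cP'_c,\ Y_cL_c^2,\ F_{c,1}^2,\dots,F_{c,4}^2\}$ involves only $w_{c-1},x_c,w_c$. We show that $T/\mathfrak a$ has a socle element. For $0\le c\le j$ let
\[
R_c=K[w_c,x_{c+1},w_{c+1},\dots,x_j,w_j]\big/\big(w_{c,\lambda}^2\ (\lambda\in\Lambda_c),\ H_{c+1},\dots,H_j\big).
\]
The ring $R_j$ is a square algebra, with socle element $\prod_\lambda w_{j,\lambda}$. For $c\ge1$, Lemma~\ref{lem:round} with $A=K[w_c,x_{c+1},\dots,w_j]$ and $H=H_{c+1}\cup\dots\cup H_j$ says that $R_{c-1}$ has a socle element if $R_c$ has one. So $R_0$ has a socle element. Now apply the strand lemma to $T/\mathfrak a$ over the square algebra in the variables $u$ and $v_1,\dots,v_\rho$, with $A$ the polynomial ring in the other main variables. By \eqref{eq:square}, the cubic outputs the squares $w_{0,\lambda}^2$, the quadric $u_1y_i$ outputs $y_i$, and the $H_c$ pass through. Hence $A/J$ is $R_0$ with the $y_i$ acting as zero. It has a socle element,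 and so does $T/\mathfrak a$.

Thus the ideal of all main variables is associated to $T/\mathfrak a$, and by Lemma~\ref{lem:gate} $\operatorname{pd}(S/I)$ is at least the number of main variables plus the number of gates. Since $N_{c-1}+N_c=5N_{c-1}$, this number is
\[
22+5\sum_{c=1}^j11\cdot4^{c-1}+\rho+s+(11+8j)=33+8j+\tfrac{55}3(4^j-1)+\rho+s,
\]
and it exceeds $\tfrac{55}3\,4^j$ because $33>\tfrac{55}3$.
\end{proof}

\section{The height}\label{sec:height}

We need three facts on a proper homogeneous ideal $\mathfrak b$ of a polynomial ring $R$ over a field. First, $\operatorname{ht}\mathfrak b$ depends only on $\sqrt{\mathfrak b}$. Second, if $\mathfrak b$ has $p$ generators then $\operatorname{ht}\mathfrak b\le p$ (Krull), with equality if they form a regular sequence. The third is the following.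

\begin{lemma}\label{lem:spec}
Let $\bar R$ be obtained from $R$ by setting some variables equal to $0$, and let $\bar{\mathfrak b}$ be the image of $\mathfrak b$. Then $\operatorname{ht}\bar{\mathfrak b}\le\operatorname{ht}\mathfrak b$.
\end{lemma}

\begin{proof}
It suffices to treat one variable $z$. Factoring the graded ring $R/\mathfrak b$ by a form of positive degree lowers its dimension by at most one. Hence
\[
\operatorname{ht}\bar{\mathfrak b}=(\dim R-1)-\dim R/(\mathfrak b,z)\le\dim R-\dim R/\mathfrak b=\operatorname{ht}\mathfrak b.\qedhere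
\]
\end{proof}

\begin{proposition}\label{prop:ht}
The cycles $\tau_c$ can be chosen so that $\operatorname{ht}I=22+14j+\rho$.
\end{proposition}

\begin{proof}
The $u_\lambda$ and $v_i$ lie in $\sqrt I$, and the generators (E1) lie in $(u)$. So $I$ has the same radical as $(u,v)+\mathfrak bS$, where $\mathfrak b$ is generated by the $11+14j$ quadrics (G), (E2), (E3) in the ring $R$ of the variables other than $u$ and $v$. Comparing dimensions gives $\operatorname{ht}I=11+\rho+\operatorname{ht}\mathfrak b$, and $\operatorname{ht}\mathfrak b\le11+14j$. By Lemma~\ref{lem:spec} it suffices to set variables equal to $0$ so that the image $\bar{\mathfrak b}$ has height $11+14j$.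

Setting $e[q]=0$ turns the gate of $q$ into $-q$ and separates it from the monomials (E2), (E3). We do this for the $8j$ gates of the rounds. It remains to kill main variables so that these $8j$ quadrics become, up to radical, a regular sequence. There are two difficulties: $P_c,P'_c,Y_c$ involve the same variables, and the block $w_c$ occurs both in the $F_{c,m}$ and in round $c+1$. We keep few variables and choose $\tau_c$ so that no unwanted term survives.

\emph{Choice of indices.} For $c=1,\dots,j$ in turn we list $\Lambda_{c-1}$ in a cyclic order, name some of its elements, and let $\tau_c$ be the successor map. A star denotes an unnamed element. For $c=1$ the $11$ elements of $\Lambda_0$ are listed as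
\[
b_1,\ *,\ d_1,\ *,\ a_1,\ a'_1,\ \gamma_1,\ \beta_{1,1},\dots,\beta_{1,4}.
\]
For every $c$ put $\Pi_c=\{b_c,d_c,a'_c,\gamma_c,\beta_{c,1},\dots,\beta_{c,4}\}$, a set of $8$ elements, and $\epsilon_{c+1,m}=(m,\beta_{c,m})\in\Lambda_c$ for $1\le m\le4$. For $c\ge2$ first choose distinct $a_c,b_c,d_c$ in $\{1,2,3,4\}\times(\Lambda_{c-2}\setminus\Pi_{c-1})$, a set of at least $4\cdot3$ elements. They differ from the $\epsilon_{c,m}$, whose second coordinates lie in $\Pi_{c-1}$. Then list $\Lambda_{c-1}$ as
\[
b_c,*,d_c,*,\epsilon_{c,1},*,\epsilon_{c,2},*,\epsilon_{c,3},*,\epsilon_{c,4},*,a_c,a'_c,\gamma_c,\beta_{c,1},\dots,\beta_{c,4},\ \text{all others}.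
\]
This requires $19$ distinct elements, and $N_{c-1}\ge44$. Let $\Omega_c\subseteq\Lambda_{c-1}$ consist of $a_c,b_c,d_c$ (present for $c\le j$) and $\epsilon_{c,1},\dots,\epsilon_{c,4}$ (present for $c\ge2$), for $1\le c\le j+1$. The lists show, for $1\le c\le j$:
\begin{enumerate}
\item[(i)] $\Omega_c\cap\Pi_c=\{b_c,d_c\}$;
\item[(ii)] $\tau_ca_c=a'_c$, and $\tau_c$ sends the other elements of $\Omega_c$ to stars, which are not in $\Pi_c$;
\item[(iii)] the elements of $\Omega_{c+1}$ with second coordinate in $\Pi_c$ are the $\epsilon_{c+1,m}$.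
\end{enumerate}

\emph{Specialization.} Set equal to $0$ the variables $e[q]$ for all $q$ other than the $w_{0,\lambda}^2$, the $y_i$, the $x_{c,\lambda}$ with $\lambda\notin\Pi_c$, and the $w_{c-1,\lambda}$ with $\lambda\notin\Omega_c$. Fix a round $c$, write $w=w_{c-1}$ and $x=x_c$, and drop the index $c$ from $a,b,d,a',\gamma,\alpha$. A term $w_\lambda x_\lambda$ survives only for $\lambda\in\Omega_c\cap\Pi_c$, a term $w_\lambda x_{\tau_c\lambda}$ only for $\lambda\in\Omega_c$ with $\tau_c\lambda\in\Pi_c$, and a term $x_\lambda w_{c,(m,\lambda)}$ only for $\lambda\in\Pi_c$ with $(m,\lambda)\in\Omega_{c+1}$. By (i), (ii) and (iii) the images are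
\[
\begin{gathered}
\bar P_c=w_bx_b+w_dx_d,\qquad \bar P'_c=\alpha_bw_bx_b+\alpha_dw_dx_d,\qquad \bar Y_c=w_bx_b+w_dx_d-w_ax_{a'},\\
\bar L_c=\sum_{\lambda\in\Pi_c}x_\lambda,\qquad \bar F_{c,m}=x_{\beta_{c,m}}\,w_{c,\epsilon_{c+1,m}} .
\end{gathered}
\]
Since $\alpha_b\ne\alpha_d$, the forms $\bar P_c,\bar P'_c,\bar Y_c$ span the same space as $w_bx_b,\ w_dx_d,\ w_ax_{a'}$. Replacing $\bar L_c^2$ by $\bar L_c$, we see that $\bar{\mathfrak b}$ has the same radical as the ideal generated by
\begin{enumerate}
\item[(1)] the $j$ linear forms $\bar L_c$;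
\item[(2)] the $13j$ monomials $w_bx_b$, $w_dx_d$, $w_ax_{a'}$, $\bar F_{c,m}$, $t[P_c]t[P'_c]$, $t[Y_c]t[L_c^2]$, $t[F_{c,m}]^2$;
\item[(3)] the $11$ images of the gates $e[q]t[q]-q$ for $q=w_{0,\lambda}^2$.
\end{enumerate}

\emph{These $11+14j$ forms are a regular sequence in the order listed.} The variable $x_{c,\gamma_c}$ occurs only in $\bar L_c$, with coefficient $1$, so factoring out (1) leaves the polynomial ring in the other variables. For (2) and (3) we use that, for a commutative ring $D$, a monomial $\mu$ of positive degree in variables $z$ and an element $r\in D$, the polynomial $\mu-r$ is a nonzerodivisor in $D[z]$: the top-degree form of $(\mu-r)f$ is $\mu$ times the top-degree form of $f$. The monomials (2) involve pairwise disjoint sets of variables. In the block $x_c$ they use the distinct indices $b_c,d_c,a'_c,\beta_{c,1},\dots,\beta_{c,4}$; in the block $w_{c-1}$ they use each index of $\Omega_c$ once, namely $a_c,b_c,d_c$ in round $c$ and $\epsilon_{c,m}$ in round $c-1$; and each $t[q]$ occurs in one monomial. So the quotient by the earlier elements has the form $D[z]$,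 where $z$ are the variables of the next monomial, and the fact applies with $r=0$. In (3) the variables $z=(e[q],t[q])$ occur in no other element, and the fact applies with $\mu=e[q]t[q]$ and $r$ the image of $q$. All the forms have positive degree, so the ideal is proper. Hence $\operatorname{ht}\bar{\mathfrak b}=11+14j$, so $\operatorname{ht}\mathfrak b=11+14j$ and $\operatorname{ht}I=22+14j+\rho$.
\end{proof}

\section{Proof of the exponential bound}

\begin{proof}[Proof of Theorem~\ref{thm:exp}]
Suppose first that $h\le21$. Then $2^{h/7-1}\le h$, because the left side is at most $1$ for $h\le7$ and at most $4$ for $h\le21$. The ideal $(x_1^2,\dots,x_h^2,x_1y_1,\dots,x_1y_{n-h})$ is generated by $n$ distinct monomials of degree $2$ and has radical $(x_1,\dots,x_h)$. So it has height $h$, and $\operatorname{pd}(S/I)\ge h$ by Lemma~\ref{lem:ass}.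

Now let $h\ge22$. Write $h=22+14j+\rho$ with $j\ge0$ and $0\le\rho\le13$, and put $s=n-h-1\ge0$. Let $I$ be the ideal of Section~\ref{sec:ideal} with the cycles of Proposition~\ref{prop:ht}. It has height $h$ and is generated by $23+14j+\rho+s=n$ linearly independent quadrics. Since $2j=(h-22-\rho)/7\ge(h-35)/7$, Proposition~\ref{prop:pd} gives
\[
\operatorname{pd}(S/I)\ >\ \tfrac{55}3\,2^{2j}\ \ge\ \tfrac{55}3\,2^{(h-35)/7}=\tfrac{55}{96}\,2^{h/7}\ >\ 2^{h/7-1}.\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{ElKhoury}
Sabine El Khoury, \emph{On the projective dimension of $5$ quadric almost complete intersections with low multiplicities}, arXiv:1808.01822 (2018).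
\end{thebibliography}
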